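\title{Limits of simply connected, uniformly cocompact spaces need not be simply connected}

\begin{abstract}
We construct simply connected proper geodesic spaces $X_n$ with discrete groups of isometries $G_n$ whose quotients have uniformly bounded diameter, such that $X_n$ converges in the pointed Gromov--Hausdorff sense to a locally contractible space with fundamental group $\mathbb{Z}/2$. The spaces are unions of real projective spaces indexed by the simplices of a fixed simply connected $2$-complex, glued with signs prescribed by a $2$-cochain; the cochains come from $3$-cocycles of finite quotients of a finitely presented metabelian group. We also show that a proper, semi-locally simply connected limit is simply connected if the number of elements of $G_i$ that move the base point by at most $2C+\varepsilon$ stays bounded along a subsequence, where $C$ bounds the diameters of the quotients.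
\end{abstract}

\section{Introduction}\label{sec:intro}

A metric space is \emph{proper} if its closed balls are compact, and \emph{geodesic} if any two points are joined by a path whose length equals their distance. We write $B(x,r)$ and $\bar B(x,r)$ for open and closed balls; in a geodesic space they are path connected. The group $\operatorname{Iso}(X)$ of isometries of $X$ carries the topology of pointwise convergence, and for a subgroup $G$ we put
\[
\operatorname{diam}(X/G)=\sup_{x,x'\in X}\ \inf_{g\in G} d(x,gx').
\]
Thus $\operatorname{diam}(X/G)\le C$ says that $X$ is homogeneous up to an error $C$: any point can be moved to within about $C$ of any other.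

Pointed spaces $(X_i,p_i)$ \emph{converge to $(X,p)$ in the pointed Gromov--Hausdorff sense} if there are numbers $r_i\to\infty$, $\varepsilon_i\to0$ and maps $\psi_i:B(p_i,r_i)\to X$, not necessarily continuous, such that $\psi_i(p_i)=p$,
\begin{equation}\label{eq:GH}
|d(\psi_i(x),\psi_i(x'))-d(x,x')|\le\varepsilon_i\quad\text{for all }x,x'\in B(p_i,r_i),
\end{equation}
and every point of $B(p,r_i-\varepsilon_i)$ is within $\varepsilon_i$ of the image of $\psi_i$. Finally, $X$ is \emph{semi-locally simply connected} if every point $x$ has a neighborhood $V$ such that each loop in $V$ based at $x$ is null-homotopic in $X$. For a connected, locally path connected space this is the condition under which a universal cover exists.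

The following question comes from Zamora's paper \cite{Zamora}.

\begin{quote}
Let $X_i$ be simply connected proper geodesic spaces and $G_i\le\operatorname{Iso}(X_i)$ discrete groups with $\operatorname{diam}(X_i/G_i)\le C$ for a constant $C>0$ independent of $i$. Suppose that $X_i$ converges in the pointed Gromov--Hausdorff sense to a semi-locally simply connected space $X$. Must $X$ be simply connected?
\end{quote}

Without the groups the answer is no. Let $X_i\subset\mathbb{R}^3$ be the surface of points at distance $1$ from the segment $\{(0,0,z):|z|\le i\}$, with its intrinsic metric and base point $(1,0,0)$. Each $X_i$ is a sphere, and the limit is the cylinder $S^1\times\mathbb{R}$: the loop around the waist contracts only over a cap, and the caps escape to infinity. At the other extreme, if all $G_i$ are trivial, the $X_i$ have diameter at most $C$, nothing can escape, and a proper limit is simply connected by Theorem~\ref{thm:B} below. The groups seem to reduce the general case to this one. A disk that contracts a loop in $X_i$ may travel far from the base point, but each small piece of it can be translated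 back into a ball of radius about $C$ around the base point, where $X_i$ is close to $X$, and one would like to reassemble the pieces into a disk in $X$. So one would guess that the answer is yes. It is no.

\begin{theorem}\label{thm:A}
There are a constant $C$, simply connected proper geodesic spaces $X_n$, discrete groups $G_n\le\operatorname{Iso}(X_n)$ with $\operatorname{diam}(X_n/G_n)\le C$, and a locally contractible proper geodesic space $X$ with $\pi_1(X)\cong\mathbb{Z}/2$, such that $(X_n,x_n)\to(X,x)$ in the pointed Gromov--Hausdorff sense. All these spaces are locally finite CW complexes. For every $r$ the closed $r$-balls around $x_n$ and $x$ are isometric, by a base-point-preserving isometry, for all large $n$. Multiplying all metrics by one constant gives any prescribed $C>0$.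
\end{theorem}

The weak point of the guess is the reassembly: it requires the translations used for neighboring pieces to be consistent in the limit. They are consistent when there are boundedly many of them to choose from.

\begin{theorem}\label{thm:B}
Let $X_i$, $G_i$, $C$ be as in the question and let $(X_i,p_i)\to(X,p)$, with $X$ proper and semi-locally simply connected. If for some $\varepsilon>0$
\[
\liminf_{i}\ \#\{g\in G_i: d(gp_i,p_i)\le 2C+\varepsilon\}<\infty,
\]
then $X$ is simply connected. So in every counterexample with proper limit these numbers tend to $\infty$ for every $\varepsilon>0$.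
\end{theorem}

The condition is sufficient and not necessary: for $X_i=\mathbb{R}$ and $G_i=\frac1i\mathbb{Z}$ the numbers tend to infinity and the limit is $\mathbb{R}$. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}, independently of the rest, and it is not used in the proof of Theorem~\ref{thm:A}.

The model for Theorem~\ref{thm:A} is the pair of circle bundles $S^3\to S^2$ and $S^2\times S^1\to S^2$. They are isomorphic over every disk in $S^2$, yet only the first total space is simply connected. In contrast with the cap of the cylinder, the feature that kills the loop is a cohomology class of the base, which sits at no particular place. We use a version with $\mathbb{Z}/2$ in place of the circle, so that all choices become finite. To a simply connected $2$-complex $Y$ and a $2$-cochain $w$ with values in $\mathbb{F}_2$ we attach a space $X_w$ over $Y$ which is simply connected if $[w]\ne0$ in $H^2(Y;\mathbb{F}_2)$, while $\pi_1(X_0)\cong\mathbb{Z}/2$ (Section~\ref{sec:spaces}). It carries a metric in which $X_w$ and $X_0$ have the same large ball whenever $[w]$ vanishes on a large finite subcomplex (Section~\ref{sec:metric}).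 If a group $H$ acts freely and cocompactly on $Y$, then the classes $[w]$ that are $H$-invariant in a suitable finite sense form a group $\mathcal{W}$, each of them yields a discrete cocompact group of isometries of $X_w$, and Theorem~\ref{thm:A} follows by the pigeonhole principle once $\mathcal{W}$ is infinite (Section~\ref{sec:groups}). The remaining problem is algebraic: elements of $\mathcal{W}$ arise from $3$-cocycles of finite quotients of $H$ (Section~\ref{sec:cocycles}), and the group $\mathbb{F}_2[t,t^{-1},(1+t)^{-1}]\rtimes\mathbb{Z}^2$ has enough of them (Section~\ref{sec:H}).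

\section{Twisted unions of projective spaces}\label{sec:spaces}

\subsection{The spaces $X_w$}

A \emph{typed complex} is a connected, locally finite simplicial complex $Y$ of dimension at most $2$ in which each vertex has a \emph{type} in $\{0,1,2\}$ and the vertices of each simplex have distinct types. Simplices are always written $(u_0,\dots,u_k)$ in increasing order of type, and $\tau<\sigma$ means that $\tau$ is a proper face of $\sigma$.

Chains and cochains have coefficients in $\mathbb{F}_2$. An $i$-cochain is an arbitrary function from the $i$-simplices of $Y$ to $\mathbb{F}_2$. For a $1$-cochain $c$ and a triangle $\sigma$, the value $\delta c(\sigma)$ is the sum of $c$ over the three edges of $\sigma$. There are no $3$-simplices, so every $2$-cochain $w$ has a class $[w]$ in $H^2(Y;\mathbb{F}_2)$, the quotient of the $2$-cochains by the coboundaries $\delta c$. For a type-preserving automorphism $h$ of $Y$ we put $(h^*c)(\sigma)=c(h\sigma)$; then $\delta h^*=h^*\delta$ and $(hh')^*=h'^*h^*$.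

Fix a typed complex $Y$ and a $2$-cochain $w$. For a simplex $\sigma$ let $\tilde J_\sigma$ be the unit sphere of $\bigoplus_{v\in\sigma}\mathbb{R}^3$, with points $\xi=(\xi_v)_{v\in\sigma}$, and let $J_\sigma=\tilde J_\sigma/\pm1$. So $J_\sigma$ is $\mathbb{RP}^2$, $\mathbb{RP}^5$ or $\mathbb{RP}^8$ for a vertex, an edge or a triangle. We use $\mathbb{R}^3$ because it is the smallest choice for which all the spheres $\tilde J_\sigma$ are simply connected, so that $\pi_1(J_\sigma)\cong\mathbb{Z}/2$ for every $\sigma$. For $\tau<\sigma$ let $\tilde\iota_{\tau\sigma}:\tilde J_\tau\to\tilde J_\sigma$ be the coordinate inclusion (extension by zero), with one exception: for a triangle $\sigma=(u_0,u_1,u_2)$ and its edge $\tau=(u_0,u_2)$,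
\begin{equation}\label{eq:twist}
\tilde\iota_{\tau\sigma}(\xi_0,\xi_2)=(\xi_0,\,0,\,(-1)^{w(\sigma)}\xi_2).
\end{equation}
For a flag $v<e<\sigma=(u_0,u_1,u_2)$ this gives
\begin{equation}\label{eq:flag}
\tilde\iota_{e\sigma}\tilde\iota_{ve}=
\begin{cases}
(-1)^{w(\sigma)}\,\tilde\iota_{v\sigma}&\text{if }e=(u_0,u_2)\text{ and }v=u_2,\\
\tilde\iota_{v\sigma}&\text{otherwise.}
\end{cases}
\end{equation}
So the spheres cannot be glued consistently along these maps where $w\neq0$, but the projective spaces can: the induced embeddings $\iota_{\tau\sigma}:J_\tau\to J_\sigma$ satisfy $\iota_{e\sigma}\iota_{ve}=\iota_{v\sigma}$ for every flag. Let $X_w$ be the quotient of $\bigsqcup_\sigma J_\sigma$ by the equivalence relation generated by $x\sim\iota_{\tau\sigma}(x)$.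

\begin{lemma}\label{lem:structure}
Each map $J_\sigma\to X_w$ is injective, and in $X_w$ we have $J_\sigma\cap J_{\sigma'}=J_{\sigma\cap\sigma'}$, which is empty if $\sigma\cap\sigma'=\emptyset$. The family $\{J_\sigma\}$ is locally finite. The space $X_w$ is a connected, locally finite CW complex in which the $J_\sigma$ are finite subcomplexes.
\end{lemma}

\begin{proof}
Let $J_\tau^\circ\subset J_\tau$ be the set of points with $\xi_v\ne0$ for all $v\in\tau$, and put $\iota_{\sigma\sigma}=\mathrm{id}$. A point $x=[\xi]\in J_\sigma$ equals $\iota_{\tau\sigma}(x^\circ)$ for exactly one pair consisting of a face $\tau\le\sigma$ and a point $x^\circ\in J^\circ_\tau$, namely with $\tau=\{v:\xi_v\ne0\}$. Since the $\iota$ compose correctly, $x$ and $\iota_{\sigma\rho}(x)$ have the same pair $(\tau,x^\circ)$ for $\sigma<\rho$. Hence two points are equivalent if and only if they have the same pair, and $X_w$ is, as a set, the disjoint union of the $J^\circ_\tau$. We call $\tau$ the \emph{carrier} of the points of $J^\circ_\tau$. The image of $J_\sigma$ consists of the points whose carrier is a face of $\sigma$, which gives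 the first sentence.

For a vertex $v$, the points whose carrier contains $v$ form an open set, since it meets each $J_\sigma$ in $\{\xi_v\ne0\}$ or in the empty set. It meets only the finitely many $J_\sigma$ with $v\in\sigma$, and such open sets cover $X_w$. So the family is locally finite.

Decompose $\tilde J_\sigma$ according to the signs $+,0,-$ of the $3|\sigma|$ coordinates of $\xi$. This is the cell structure of the boundary of a cross-polytope. The antipodal map permutes the cells freely, so $J_\sigma$ inherits a finite cell structure, and the $\tilde\iota_{\tau\sigma}$, being coordinate inclusions with sign changes, map cells homeomorphically onto cells. Hence $X_w$ is a CW complex with the $J_\sigma$ as finite subcomplexes, and it is locally finite because the family $\{J_\sigma\}$ is. It is connected because $Y$ and all $J_\sigma$ are.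
\end{proof}

Sending $[\xi]\in J_\sigma$ to the point of $\sigma$ with barycentric coordinates $|\xi_v|^2$ defines a continuous map $\pi:X_w\to Y$, and $\pi^{-1}(Z)=\bigcup_{\sigma\subset Z}J_\sigma$ for each subcomplex $Z$. The fiber over an interior point of a $k$-simplex is $(S^2)^{k+1}/\pm1$, with fundamental group $\mathbb{Z}/2$; these fibers play the role of the circles in the model. Fix a unit vector $\nu\in\mathbb{R}^3$. If $Z\subset Y$ is a subcomplex on whose triangles $w$ vanishes, all gluings over $Z$ are coordinate inclusions, and $\pi$ has the section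
\begin{equation}\label{eq:section}
\Lambda:Z\to X_w,\qquad \sum_{v\in\sigma}\lambda_v v\ \longmapsto\ \big[(\sqrt{\lambda_v}\,\nu)_{v\in\sigma}\big]\in J_\sigma .
\end{equation}
This applies to the $1$-skeleton, so $\pi_1(X_w)\to\pi_1(Y)$ is always onto, and $X_w$ can be simply connected only if $Y$ is.

\subsection{The octahedron}

The mechanism is visible on the smallest typed $2$-sphere.

\begin{example}\label{ex:oct}
Let $Y$ be the boundary of the octahedron, with vertices $u_i^+,u_i^-$ of type $i$ for $i=0,1,2$ and with one triangle for each choice of three signs. Let $w$ be $1$ on $\sigma_0=(u_0^+,u_1^+,u_2^+)$ and $0$ on the other seven triangles. Each edge lies in two triangles, so a coboundary has sum $0$ over all triangles, and $[w]\ne0$.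

The seven other triangles form a disk $Z$ with boundary $\partial\sigma_0$. Let $\gamma$ be the image under $\Lambda:Z\to X_w$ of the boundary loop $u_0^+\to u_1^+\to u_2^+\to u_0^+$. It bounds the disk $\Lambda(Z)$, so it is null-homotopic in $X_w$. But $\gamma$ also lies in $J_{\sigma_0}=\mathbb{RP}^8$, and we can lift it to $\tilde J_{\sigma_0}=S^8$ starting at $(\nu,0,0)$. Let $\theta$ run from $0$ to $\pi/2$ on each edge. The first edge lifts to $(\cos\theta\,\nu,\sin\theta\,\nu,0)$ and the second to $(0,\cos\theta\,\nu,\sin\theta\,\nu)$, which ends at $(0,0,\nu)$. The third edge is $[\sin\theta\,\nu,\cos\theta\,\nu]$ in $J_{(u_0^+,u_2^+)}$, which \eqref{eq:twist} sends to $[\sin\theta\,\nu,0,-\cos\theta\,\nu]$. Its lift starting at $(0,0,\nu)$ is $(-\sin\theta\,\nu,0,\cos\theta\,\nu)$, and this ends at $(-\nu,0,0)$. The lift is not closed, so $\gamma$ generates $\pi_1(J_{\sigma_0})$. Thus the generator of $\pi_1(J_{\sigma_0})$ dies in $X_w$, by a null-homotopy that sweeps over the rest of the sphere $Y$. By the first part of the next proposition, $X_w$ is simply connected.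
\end{example}

\subsection{The fundamental group}

\begin{proposition}\label{prop:pi1}
Let $Y$ be a simply connected typed complex and $w$ a $2$-cochain.
\begin{enumerate}
\item[(a)] For every simplex $\sigma$ the map $\pi_1(J_\sigma)\to\pi_1(X_w)$ is onto. In particular $|\pi_1(X_w)|\le2$.
\item[(b)] If $[w]\ne0$ in $H^2(Y;\mathbb{F}_2)$, then $X_w$ is simply connected.
\item[(c)] $\pi_1(X_0)\cong\mathbb{Z}/2$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\operatorname{pr}:E\to X_w$ be the universal cover and $E_\sigma=\operatorname{pr}^{-1}(J_\sigma)$.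

(a) The claim is that each $E_\sigma$ is connected. We record the components of all $E_\sigma$ in a covering complex of $Y$ and use that $Y$ has no nontrivial connected cover.

A component $B$ of $E_\sigma$ is a connected cover of $\mathbb{RP}^k$ with $k\ge2$, so it is isomorphic to $J_\sigma$ or to $\tilde J_\sigma$. For $\tau<\sigma$ the set $B\cap E_\tau$ is, correspondingly, a copy of $J_\tau$ or of the sphere $\tilde J_\tau$, hence connected. It is also open and closed in $E_\tau$, because $B$ is open and closed in the locally connected space $E_\sigma$. So $B\cap E_\tau$ is a single component of $E_\tau$. Conversely, each component of $E_\tau$ lies in a unique component of $E_\sigma$. Let $\hat Y$ be the complex with one simplex for each pair $(\sigma,B)$, where $B$ is a component of $E_\sigma$, and with faces $(\tau,B\cap E_\tau)$. For a vertex $(v,B_0)$ of $\hat Y$ and a simplex $\sigma\ni v$ of $Y$, exactly one simplex $(\sigma,B)$ has $(v,B_0)$ as a vertex. So $\hat Y\to Y$ maps the star of each vertex isomorphically onto the star of its image; it is a covering map.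

The complex $\hat Y$ is connected. Otherwise $\hat Y=\hat Y_1\sqcup\hat Y_2$ with nonempty subcomplexes; let $E_j$ be the union of the $B$ with $(\sigma,B)\in\hat Y_j$. A point lying in $B\subset E_\sigma$ and in $B'\subset E_{\sigma'}$ lies over $J_{\sigma\cap\sigma'}$ by Lemma~\ref{lem:structure}, and its component in $E_{\sigma\cap\sigma'}$ defines a common face of $(\sigma,B)$ and $(\sigma',B')$. Hence $E_1\cap E_2=\emptyset$. Any union of components of $E_\sigma$ is closed in $E_\sigma$ by local connectedness, hence closed in $E$, and the family $\{E_\sigma\}$ is locally finite; so $E_1$ and $E_2$ are closed. They are nonempty and cover $E$, which contradicts the connectedness of $E$.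

Since $Y$ is simply connected, $\hat Y\to Y$ is an isomorphism, that is, every $E_\sigma$ is connected. The degree of $\operatorname{pr}$ is therefore $1$ or $2$.

(b) Suppose that the degree is $2$; we show that $w$ is a coboundary. Choose covering isomorphisms $\Psi_\sigma:E_\sigma\to\tilde J_\sigma$ over $J_\sigma$. For $\tau<\sigma$ the maps $\Psi_\sigma$ and $\tilde\iota_{\tau\sigma}\Psi_\tau$ from the connected space $E_\tau$ to $\tilde J_\sigma$ lift the same map to $J_\sigma$, so
\[
\Psi_\sigma=(-1)^{\varepsilon(\tau,\sigma)}\,\tilde\iota_{\tau\sigma}\Psi_\tau\quad\text{on }E_\tau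
\]
for some $\varepsilon(\tau,\sigma)\in\mathbb{F}_2$. For a flag $v<e<\sigma$ we get on $E_v$ both $\Psi_\sigma=(-1)^{\varepsilon(e,\sigma)+\varepsilon(v,e)}\tilde\iota_{e\sigma}\tilde\iota_{ve}\Psi_v$ and $\Psi_\sigma=(-1)^{\varepsilon(v,\sigma)}\tilde\iota_{v\sigma}\Psi_v$. By \eqref{eq:flag}, the sum $\varepsilon(v,e)+\varepsilon(e,\sigma)+\varepsilon(v,\sigma)$ is $w(\sigma)$ for the exceptional flag and $0$ for the other five flags of $\sigma$. Add these six equations. Each edge and each vertex of $\sigma$ belongs to two flags, so the terms $\varepsilon(e,\sigma)$ and $\varepsilon(v,\sigma)$ cancel, and $\sum_{v<e<\sigma}\varepsilon(v,e)=w(\sigma)$. The left side is $\delta c(\sigma)$ for the $1$-cochain $c(e)=\varepsilon(u,e)+\varepsilon(v,e)$, $e=(u,v)$. So $[w]=0$.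

(c) For $w=0$ the maps $\tilde\iota_{\tau\sigma}$ compose correctly by \eqref{eq:flag}, so the spheres $\tilde J_\sigma$ glue, as in Lemma~\ref{lem:structure}, to a connected CW complex on which $-1$ acts as a free cellular involution with quotient $X_0$. Thus $X_0$ has a connected double cover, and $|\pi_1(X_0)|=2$ by (a).
\end{proof}

\section{The metric on $X_w$ and its isometries}\label{sec:metric}

\subsection{The metric}

On $J_\sigma$ put $d_\sigma([\xi],[\xi'])=\arccos|\langle\xi,\xi'\rangle|$. This is the quotient of the round metric on $\tilde J_\sigma$; it is geodesic, has diameter $\pi/2$, and makes the $\iota_{\tau\sigma}$ isometric embeddings. A \emph{chain} from $x$ to $x'$ in $X_w$ is a sequence $x=x_0,\dots,x_m=x'$ together with simplices $\sigma_j$ such that $x_{j-1},x_j\in J_{\sigma_j}$; its length is $\sum_j d_{\sigma_j}(x_{j-1},x_j)$. Let $d(x,x')$ be the infimum of the lengths of chains from $x$ to $x'$. It is finite since $Y$ is connected, it is symmetric, it satisfies the triangle inequality, and $d\le d_\sigma$ on $J_\sigma$. Summing along chains shows that a function on $X_w$ that is $M$-Lipschitz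 on each $(J_\sigma,d_\sigma)$ is $M$-Lipschitz for $d$; this is our source of lower bounds for $d$.

Fix a vertex $y$ of $Y$, let $\operatorname{dist}$ be the distance in the $1$-skeleton, and let $Y_n$ be the finite subcomplex of simplices all of whose vertices $v$ satisfy $\operatorname{dist}(y,v)\le n$. To control how far a short chain can travel, we interpolate $\operatorname{dist}(y,\cdot)$ by the function
\[
D:X_w\to[0,\infty),\qquad D([\xi])=\sum_{v\in\sigma}|\xi_v|^2\operatorname{dist}(y,v)\quad\text{for }[\xi]\in J_\sigma .
\]
On $J_v$ it is constant, equal to $\operatorname{dist}(y,v)$.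

\begin{lemma}\label{lem:metric}
\begin{enumerate}
\item[(a)] $D$ is $1$-Lipschitz for $d$. If $x\in J_\sigma$ and $D(x)\le n-1$, then $\sigma\subset Y_n$.
\item[(b)] $d$ is a proper geodesic metric that induces the CW topology of $X_w$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The vertices of $\sigma$ are pairwise adjacent, so $\operatorname{dist}(y,\cdot)$ takes at most two values $m,m+1$ on them. If it takes one value, $D$ is constant on $J_\sigma$. Otherwise write $\xi=(\xi',\xi'')$, where $\xi''$ collects the $\xi_v$ with $\operatorname{dist}(y,v)=m+1$. Then $D=m+|\xi''|^2$. The $d_\sigma$-distance from $[\xi]$ to the projective subspace $\{\xi''=0\}$ is $\theta=\arccos|\xi'|$, so $D=m+\sin^2\theta$. A distance function is $1$-Lipschitz, and so is $\sin^2$, whose derivative is $\sin2\theta$. For the second claim, $D(x)$ is a weighted average of the $\operatorname{dist}(y,v)$, $v\in\sigma$, so some vertex of $\sigma$ is at distance at most $n-1$ from $y$ and all are at distance at most $n$.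

(b) \emph{Positivity.} It suffices to find Lipschitz functions that separate points; we use the entries of the matrix $\xi\xi^T$, which do not see the sign of $\xi$. For a vertex $v$ take the nine entries of $\xi_v\xi_v^T$ on $J_\sigma$ if $v\in\sigma$, and $0$ otherwise. For an edge $e=(u,v)$ take the nine entries of $\pm\xi_u\xi_v^T$ on $J_\sigma$ if $e\le\sigma$, and $0$ otherwise, where the sign is $(-1)^{w(\sigma)}$ if $e$ is the edge $(u_0,u_2)$ of the triangle $\sigma$ and $+$ in all other cases. These definitions agree under $\iota_{\tau\sigma}$: the sign compensates \eqref{eq:twist} when $\tau=e$, and if $e\le\sigma$ but $e\not\le\tau$ then $\xi_u$ or $\xi_v$ vanishes on the image of $J_\tau$. For coordinates $\xi^a,\xi^b$ of unit vectors,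
\[
|\xi^a\xi^b-\xi'^a\xi'^b|\le|\xi^a|\,|\xi^b-\xi'^b|+|\xi'^b|\,|\xi^a-\xi'^a|\le2|\xi-\xi'|,
\]
and $|\xi-\xi'|\le d_\sigma([\xi],[\xi'])$ when the signs are chosen with $\langle\xi,\xi'\rangle\ge0$. So the functions are $2$-Lipschitz. The vertex functions determine the carrier $\sigma$ of a point; then all functions together determine every block of $\xi\xi^T$ on $J_\sigma$, hence $\pm\xi$. So $d(x,x')>0$ for $x\neq x'$.

\emph{Properness and topology.} The identity map from the CW topology to the $d$-topology is continuous, since each $J_\sigma\to(X_w,d)$ is $1$-Lipschitz. By (a), $D$ is bounded on a closed $d$-ball, and the ball lies in a finite subcomplex $K=\pi^{-1}(Y_n)$. On $K$ the two topologies agree, because a continuous bijection from a compact space to a Hausdorff space is a homeomorphism. Hence closed $d$-balls are compact. If $O$ is CW-open and $x\in O$, then $O\cap\bar B(x,1)$ is $d$-open in $\bar B(x,1)$, so it contains a $d$-ball around $x$. Thus $O$ is $d$-open.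

\emph{Geodesics.} A chain can be filled in by $d_{\sigma_j}$-geodesics to a path whose $d$-length is at most the length of the chain. So $d(x,x')$ is the infimum of the lengths of paths from $x$ to $x'$, and a proper metric space with this property is geodesic by the Hopf--Rinow theorem.
\end{proof}

\subsection{Isometries}

Changing the sign of $\xi_v$ relative to $\xi_u$ on $J_{(u,v)}$ is an isometry that fixes $J_u$ and $J_v$ pointwise. Doing this on the edges selected by a $1$-cochain $c$ changes the twist by $\delta c$. We combine this with an automorphism of $Y$. Let $h$ be a type-preserving automorphism of $Y$ and $c$ a $1$-cochain. Define isometries $J_\sigma\to J_{h\sigma}$ on vertices, edges $(u,v)$ and triangles $(u_0,u_1,u_2)$ by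
\begin{equation}\label{eq:Phi}
\xi\mapsto\xi,\qquad
(\xi_u,\xi_v)\mapsto(\xi_u,(-1)^{c(u,v)}\xi_v),\qquad
(\xi_0,\xi_1,\xi_2)\mapsto(\xi_0,(-1)^{c_{01}}\xi_1,(-1)^{c_{01}+c_{12}}\xi_2),
\end{equation}
where $c_{ij}=c(u_i,u_j)$.

\begin{lemma}\label{lem:Phi}
If $w,w'$ are $2$-cochains with
\begin{equation}\label{eq:cond}
h^*w'+w=\delta c,
\end{equation}
then the maps \eqref{eq:Phi} define an isometry $\Phi_{h,c}:X_w\to X_{w'}$ with $\Phi_{h,c}(J_\sigma)=J_{h\sigma}$. Whenever the maps are defined and composable,
\[
\Phi_{h,c}\Phi_{h',c'}=\Phi_{hh',\,c'+h'^*c},\qquad \Phi_{h,c}^{-1}=\Phi_{h^{-1},\,(h^{-1})^*c}.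
\]
\end{lemma}

\begin{proof}
We check that \eqref{eq:Phi} commutes with each $\iota_{\tau\sigma}$. If $\tau$ is a vertex, all maps involved send $\xi$ to $\pm\xi$ in the appropriate slot, and the sign disappears in projective space. Let $\sigma=(u_0,u_1,u_2)$. For $\tau=(u_0,u_1)$ both compositions give $(\xi_0,(-1)^{c_{01}}\xi_1,0)$. For $\tau=(u_1,u_2)$ they give $(0,\xi_1,(-1)^{c_{12}}\xi_2)$ and $(-1)^{c_{01}}$ times this point. For $\tau=(u_0,u_2)$ they give $(\xi_0,0,\pm\xi_2)$ with exponents $c_{02}+w'(h\sigma)$ and $w(\sigma)+c_{01}+c_{12}$, and these agree by \eqref{eq:cond}. So $\Phi_{h,c}$ is well defined. It maps chains to chains of the same length, so it is $1$-Lipschitz.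

In the composition $\Phi_{h,c}\Phi_{h',c'}$ an edge $e$ contributes first the exponent $c'(e)$ and then $c(h'e)$, and the exponents in \eqref{eq:Phi} are additive in $c$; this is the first formula. The pair $(h^{-1},(h^{-1})^*c)$ satisfies \eqref{eq:cond} with $w$ and $w'$ exchanged, as one sees by applying $(h^{-1})^*$ to \eqref{eq:cond}, and by the first formula both of its compositions with $\Phi_{h,c}$ equal $\Phi_{1,0}=\mathrm{id}$. So $\Phi_{h,c}$ has a $1$-Lipschitz inverse.
\end{proof}

In particular $X_w$ depends, up to isometry over $Y$, only on $[w]$. In Example~\ref{ex:oct}, let $h$ exchange $u_0^+$ and $u_0^-$ and fix the other vertices. Then $h^*w+w$ is $1$ exactly on the two triangles containing the edge $(u_1^+,u_2^+)$, so it equals $\delta c$ for the indicator $c$ of this edge, and $\Phi_{h,c}$ is an isometry of $X_w$ that moves $J_{\sigma_0}$ to a neighboring piece. The triangle $\sigma_0$ is special for $w$ but not for $X_w$. This is what makes the construction compatible with a cocompact group.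

\begin{lemma}\label{lem:balls}
Let $x\in J_y$, $r>0$ and $n\ge3r+2$. If the restriction of $[w]$ to $Y_n$ vanishes in $H^2(Y_n;\mathbb{F}_2)$, then the closed $r$-balls around $x$ in $X_w$ and in $X_0$ are isometric by an isometry that fixes $x$.
\end{lemma}

\begin{proof}
Write $w|_{Y_n}=\delta c$, extend $c$ by $0$ to $Y$, and put $w'=w+\delta c$. Then $w'=0$ on the triangles of $Y_n$, and $\Phi_{1,c}:X_w\to X_{w'}$ is an isometry which is the identity on $J_y$. So we may assume that $w=0$ on $Y_n$. Then the subsets $\pi^{-1}(Y_n)$ of $X_w$ and of $X_0$ are built from the same pieces with the same gluings, and we identify them.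

Let $d,d'$ be the two metrics, in either order, and let $a,b$ lie in the closed $r$-ball around $x$ for $d$. Since $d(a,b)\le2r$, the distance $d(a,b)$ is the infimum over chains of length less than $2r+1$. The points of such a chain are at distance less than $3r+1$ from $x$, and $D(x)=0$, so they have $D<3r+1\le n-1$. By Lemma~\ref{lem:metric}(a) all simplices of the chain lie in $Y_n$. The same chain therefore exists in the other space, and $d'(a,b)\le d(a,b)$. Taking $b=x$ shows that the ball for $d$ is contained in the ball for $d'$. Exchanging the roles shows that the balls coincide and that $d=d'$ on them.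
\end{proof}

\section{Discrete cocompact groups and the proof of Theorem~\ref{thm:A}}\label{sec:groups}

In this section and the next, $H$ is any finitely presented group. Let $L$ be a finite $2$-dimensional simplicial complex with $\pi_1(L)\cong H$, obtained by triangulating a presentation complex, and let $Y$ be the universal cover of the barycentric subdivision of $L$. A vertex of the subdivision is the barycenter of a simplex of $L$, whose dimension we take as its type, and we pull the types back to $Y$. Then $Y$ is a simply connected typed complex, and $H$ acts on it by deck transformations: freely, by type-preserving automorphisms, with finitely many orbits of simplices. Let $N$ be the number of these orbits.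

We want cochains $w$ with $[w]\neq0$, vanishing on a large $Y_n$, and a discrete group of isometries $\Phi_{h,c}$ of $X_w$ in which every $h\in H$ occurs. Two obvious attempts fail. If $w$ is $H$-invariant, the maps $\Phi_{h,0}$ form such a group. But there are only finitely many $H$-invariant cochains, and a fixed nonzero class does not vanish on all $Y_n$: since $H^2(Y;\mathbb{F}_2)$ is dual to $H_2(Y;\mathbb{F}_2)$, it is nonzero on some finite cycle. If only the class $[w]$ is $H$-invariant, we may take all $\Phi_{h,c}$ with $h^*w+w=\delta c$. For infinite $Y$ this group is not discrete: if $c_v$ is the indicator of the set of edges containing the vertex $v$, then $\delta c_v=0$, and $\Phi_{1,c_v}\neq\mathrm{id}$ is the identity on all $J_\sigma$ with $v\notin\sigma$, so it tends to the identity as $v\to\infty$. The remedy lies in between: allow the cochains $c$ that are invariant under a subgroup of finite index, which may depend on $w$.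

\begin{definition}
A $2$-cochain $w$ on $Y$ is \emph{admissible} if there is a normal subgroup $H'$ of finite index in $H$ such that for each $h\in H$ there is an $H'$-invariant $1$-cochain $c$ with $h^*w+w=\delta c$. Let $\mathcal{W}\subset H^2(Y;\mathbb{F}_2)$ be the set of classes of admissible cochains.
\end{definition}

The zero cochain is admissible, and so is the sum of two admissible cochains: intersect the two subgroups and add the two $1$-cochains. So $\mathcal{W}$ is a subgroup.

\begin{lemma}\label{lem:G}
If $w$ is admissible, there is a discrete group $G\le\operatorname{Iso}(X_w)$ with $\operatorname{diam}(X_w/G)\le N\pi/2$.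
\end{lemma}

\begin{proof}
Let $G$ be the set of all $\Phi_{h,c}$ with $h\in H$, $c$ an $H'$-invariant $1$-cochain, and $h^*w+w=\delta c$. If $c$ is $H'$-invariant then so is $h^*c$, because $H'$ is normal: $c(hke)=c(hkh^{-1}\cdot he)=c(he)$ for $k\in H'$ and every edge $e$. If $(h,c)$ and $(h',c')$ satisfy the equation, then $(hh')^*w+w=h'^*(h^*w+w)+(h'^*w+w)=\delta(h'^*c+c')$. By Lemma~\ref{lem:Phi}, $G$ is a group of isometries, and $\Phi_{h,c}\mapsto h$ is a homomorphism onto $H$ by admissibility. Its kernel consists of the $\Phi_{1,c}$ with $c$ an $H'$-invariant cocycle, and it is finite, because $H'$ has finite index and so has finitely many orbits of edges.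

Let $x\in J_y$. Then $\Phi_{h,c}x\in J_{hy}$, so by Lemma~\ref{lem:metric}(a)
\begin{equation}\label{eq:displace}
\operatorname{dist}(y,hy)=D(\Phi_{h,c}x)-D(x)\le d(\Phi_{h,c}x,x).
\end{equation}
If $d(\Phi_{h,c}x,x)<1$, then $hy=y$, hence $h=1$ as the action is free. So the open neighborhood $\{g:d(gx,x)<1\}$ of the identity in $\operatorname{Iso}(X_w)$ contains only finitely many elements of $G$. Since $\operatorname{Iso}(X_w)$ is Hausdorff, $G$ is discrete.

For the diameter, put $\bar d(x,x')=\inf_{g\in G}d(x,gx')$; it satisfies the triangle inequality and is $G$-invariant in each variable. Since $G$ maps onto $H$, the set $GJ_\sigma$ depends only on the $H$-orbit of $\sigma$. So $X_w$ is covered by $N$ sets $GJ_\sigma$, each of $\bar d$-diameter at most $\pi/2$. Form the graph whose vertices are these sets, with an edge when two of them intersect. It is connected, because $Y$ is connected and $J_\tau\subset J_\sigma$ for $\tau<\sigma$. Any two points are therefore joined through a sequence of at most $N$ of the sets, consecutive ones intersecting, and their $\bar d$-distance is at most $N\pi/2$.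
\end{proof}

The bound $N\pi/2$ does not depend on $w$ or on $H'$. The algebraic input is the following statement, proved in Section~\ref{sec:H}.

\begin{proposition}\label{prop:W}
There is a finitely presented group $H$ for which $\mathcal{W}$ is infinite.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $H$ as in Proposition~\ref{prop:W}. For each $n$ the group $H^2(Y_n;\mathbb{F}_2)$ is finite, so the restriction homomorphism $\mathcal{W}\to H^2(Y_n;\mathbb{F}_2)$ has nontrivial kernel. Choose an admissible $w_n$ with $[w_n]\ne0$ and $[w_n]|_{Y_n}=0$. Put $X_n=X_{w_n}$, $X=X_0$, $C=N\pi/2$, and take a point of $J_y$ as base point in all these spaces.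

All spaces are locally finite CW complexes and proper geodesic spaces by Lemmas~\ref{lem:structure} and \ref{lem:metric}; CW complexes are locally contractible. By Proposition~\ref{prop:pi1}, $X_n$ is simply connected and $\pi_1(X)\cong\mathbb{Z}/2$. Lemma~\ref{lem:G} provides $G_n$. By Lemma~\ref{lem:balls} the closed $r$-balls around the base points of $X_n$ and $X$ are isometric for $n\ge3r+2$; for $n\geq 3$ these isometries with $r_n=(n-2)/3$ serve as the maps $\psi_n$ in \eqref{eq:GH}, with $\varepsilon_n=0$. Rescaling all metrics by one constant preserves every property and rescales $C$.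
\end{proof}

A locally contractible space is semi-locally simply connected, so Theorem~\ref{thm:A} answers the question in the negative.

\begin{remark}
With $m$-fold $\ell^2$-products, $X_n^m$ is proper, geodesic and simply connected, $G_n^m$ is discrete with quotient of diameter at most $\sqrt m\,C$, and $X_n^m\to X_0^m$ with $\pi_1(X_0^m)\cong(\mathbb{Z}/2)^m$.
\end{remark}

\begin{remark}
The growth required by Theorem~\ref{thm:B} takes place in the stabilizer of the base point. By \eqref{eq:displace}, the number of $g\in G_n$ moving the base point by at most $2C+1$ is at most $\#\{h\in H:\operatorname{dist}(y,hy)\le2C+1\}\cdot|\ker(G_n\to H)|$. The first factor does not depend on $n$, so $|\ker(G_n\to H)|\to\infty$, and this kernel fixes $J_y$ pointwise.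
\end{remark}

\section{Admissible classes from $3$-cocycles of finite quotients}\label{sec:cocycles}

We need a supply of admissible cochains and a way to tell their classes apart. An invariant $3$-cocycle on a finite quotient of $H$ is the coboundary of a $2$-cochain that is not invariant, but is invariant up to coboundaries; pulled back to $Y$, this is an admissible cochain. Dually, a $3$-chain of $H$ that is a cycle modulo the action has a boundary, which can be realized as a $2$-cycle in $Y$.

We recall the homogeneous bar complex. For a group $Q$ let $P_i(Q)$ be the $\mathbb{F}_2$-vector space with basis $Q^{i+1}$, with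
\[
\partial(x_0,\dots,x_i)=\sum_{j=0}^i(x_0,\dots,\widehat{x_j},\dots,x_i),
\]
augmentation $P_0(Q)\to\mathbb{F}_2$, $(x_0)\mapsto1$, and the diagonal action of $Q$ by left multiplication. The augmented complex is exact: the operator $T(x_0,\dots,x_i)=(1,x_0,\dots,x_i)$ satisfies $\partial T+T\partial=\mathrm{id}$. Each $P_i(Q)$ is a free $\mathbb{F}_2[Q]$-module, with basis the tuples with $x_0=1$. A function $b:Q^{i+1}\to\mathbb{F}_2$ is the same as a linear form on $P_i(Q)$, and $\delta b=b\circ\partial$. If $\delta b=0$, then $b=b(\partial T+T\partial)=\delta(bT)$, that is,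
\begin{equation}\label{eq:cone}
b=\delta b',\qquad b'(x_0,\dots,x_{i-1})=b(1,x_0,\dots,x_{i-1}).
\end{equation}
A \emph{homogeneous $3$-cocycle} is a $Q$-invariant function $\kappa:Q^4\to\mathbb{F}_2$ with $\delta\kappa=0$.

Let $q:H\to Q$ be a homomorphism onto a finite group and $\kappa$ a homogeneous $3$-cocycle on $Q$. Put $b(x_0,x_1,x_2)=\kappa(1,x_0,x_1,x_2)$, so $\delta b=\kappa$ by \eqref{eq:cone}. Since $H$ acts freely on vertices, there is a map $\phi$ from the vertices of $Y$ to $Q$ with $\phi(hv)=q(h)\phi(v)$: choose it arbitrarily on orbit representatives. Define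
\[
w_\kappa(u_0,u_1,u_2)=b(\phi(u_0),\phi(u_1),\phi(u_2)).
\]

\begin{lemma}\label{lem:adm}
The cochain $w_\kappa$ is admissible.
\end{lemma}

\begin{proof}
Take $H'=\ker q$; the map $\phi$ is $H'$-invariant. For $h\in H$ and $g=q(h)$ let $b_g(x_0,x_1,x_2)=b(gx_0,gx_1,gx_2)+b(x_0,x_1,x_2)$. Then $\delta b_g(x_0,\dots,x_3)=\kappa(gx_0,\dots,gx_3)+\kappa(x_0,\dots,x_3)=0$ by invariance. By \eqref{eq:cone}, $b_g=\delta a_g$ with $a_g(x_0,x_1)=b_g(1,x_0,x_1)$. The cochain $c(u,v)=a_g(\phi(u),\phi(v))$ is $H'$-invariant, and on a triangle $\sigma=(u_0,u_1,u_2)$, since $h$ preserves the order of the vertices,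
\[
\delta c(\sigma)=\delta a_g(\phi(u_0),\phi(u_1),\phi(u_2))=b_g(\phi(u_0),\phi(u_1),\phi(u_2))=w_\kappa(h\sigma)+w_\kappa(\sigma).\qedhere
\]
\end{proof}

To detect $[w_\kappa]$ we compare the bar complex of $H$ with the simplicial chain complex $C_*(Y)$. We use repeatedly that an equivariant linear map $f:F\to M$ from a free $\mathbb{F}_2[H]$-module, with image contained in the image of an equivariant map $\partial:M'\to M$, lifts to an equivariant map $F\to M'$: lift the images of a basis. Since $Y$ is simply connected, $C_2(Y)\to C_1(Y)\to C_0(Y)\to\mathbb{F}_2\to0$ is exact. So we can construct, successively for $i=0,1,2$, equivariant maps $\Theta:P_i(H)\to C_i(Y)$ that commute with $\partial$ and the augmentations. We fix $\Theta$ once and for all; it does not depend on $q$ or $\kappa$.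

Call $z\in P_3(H)$ a \emph{cycle modulo $H$} if $\partial z$ is a finite sum $\sum_j(h_j-1)p_j$ with $h_j\in H$ and $p_j\in P_2(H)$; equivalently, if $\partial z$ vanishes in the coinvariants, the quotient of $P_2(H)$ in which $hp$ is identified with $p$. The chain $\Theta\partial z\in C_2(Y)$ is a cycle, as $\partial\Theta\partial z=\Theta\partial\partial z=0$. Hence the value $\langle w,\Theta\partial z\rangle$ of a $2$-cochain on it depends only on $[w]$.

\begin{lemma}\label{lem:pair}
If $z\in P_3(H)$ is a cycle modulo $H$, then $\langle w_\kappa,\Theta\partial z\rangle=\kappa(qz)$, where $q:P_*(H)\to P_*(Q)$ is applied to each entry of a tuple.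
\end{lemma}

\begin{proof}
Regard $P_*(Q)$ as a complex of $H$-modules through $q$. The rule $(u_0,\dots,u_i)\mapsto(\phi(u_0),\dots,\phi(u_i))$ defines equivariant maps $\phi:C_i(Y)\to P_i(Q)$, $i\le2$, that commute with $\partial$ and the augmentations, and $w_\kappa=b\circ\phi$. So $\phi\Theta$ and $q$ are two equivariant augmented chain maps $P_i(H)\to P_i(Q)$, $i\le2$. We construct equivariant $S_i:P_i(H)\to P_{i+1}(Q)$ for $i=0,1,2$, with $S_{-1}=0$ and
\[
\phi\Theta+q=\partial S_i+S_{i-1}\partial\quad\text{on }P_i(H).
\]
For $i=0$ the map $\phi\Theta+q$ takes values in the kernel of the augmentation. For $i\ge1$ we have $\partial(\phi\Theta+q+S_{i-1}\partial)=(\phi\Theta+q+\partial S_{i-1})\partial=S_{i-2}\partial\partial=0$. In each case the values of $\phi\Theta+q+S_{i-1}\partial$ are boundaries by exactness of $P_*(Q)$, and we lift. Now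
\[
\langle w_\kappa,\Theta\partial z\rangle=b(\phi\Theta\partial z)=b(q\partial z)+b(\partial S_2\partial z)+b(S_1\partial\partial z)=\kappa(qz)+\kappa(S_2\partial z),
\]
using $q\partial=\partial q$ and $b\circ\partial=\kappa$. Finally $\kappa(S_2\partial z)=\sum_j\kappa\big((q(h_j)-1)S_2p_j\big)=0$ because $\kappa$ is invariant.
\end{proof}

\section{A metabelian group with infinitely many admissible classes}\label{sec:H}

\subsection{The group}

By Lemmas~\ref{lem:adm} and \ref{lem:pair} we need a finitely presented group with fixed cycles $z$ modulo $H$ on which the $3$-cocycles of finite quotients take infinitely many patterns of values. We obtain $3$-cocycles as products of three twisted homomorphisms to a finite field, so we want a group with many of these. Let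
\[
R=\mathbb{F}_2[t,t^{-1},(1+t)^{-1}],\qquad H=R\rtimes\mathbb{Z}^2,
\]
where $\mathbb{Z}^2$ is the free abelian group on $s,t$, written multiplicatively, $t$ acts on $R$ by multiplication by $t$, and $s$ acts by multiplication by $1+t$. The group law is $(f,g)(f',g')=(f+g\cdot f',gg')$. Elements of $R$ can be evaluated at every $\alpha\in\overline{\mathbb{F}}_2\setminus\{0,1\}$, and these evaluations will be the twisted homomorphisms. The generator $s$ makes $H$ finitely presented, a fact due to Baumslag: conjugation by $s$ derives infinitely many commutation relations from one.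

\begin{lemma}\label{lem:fp}
$H$ is isomorphic to $\widehat H=\langle a,s,t\mid a^2,\ [s,t],\ [a,tat^{-1}],\ sas^{-1}=a\cdot tat^{-1}\rangle$.
\end{lemma}

\begin{proof}
In $\widehat H$ let $a_i=t^iat^{-i}$. Since $s$ and $t$ commute, $sa_is^{-1}=a_ia_{i+1}$.

All $a_i$ commute. Suppose that $a_i,a_j$ commute whenever $|i-j|\le n$, where $n\ge1$; this holds for $n=1$. Conjugating $[a_0,a_n]=1$ by $s$ shows that $a_0a_1$ commutes with $a_na_{n+1}$. It also commutes with $a_n$, hence with $a_{n+1}$. Since $a_1$ commutes with $a_{n+1}$, so does $a_0$. Conjugating by powers of $t$ gives the claim for $n+1$.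

So $A_0=\langle a_i:i\in\mathbb{Z}\rangle$ is abelian of exponent $2$, normalized by $t$, and $sA_0s^{-1}\subset A_0$. Hence $A=\bigcup_{k\ge0}s^{-k}A_0s^k$ is an ascending union; it is abelian of exponent $2$, contains $a$, and is normalized by $s$ and $t$. It is generated by conjugates of $a$, so it is the normal closure of $a$, and $\widehat H/A=\langle s,t\mid[s,t]\rangle\cong\mathbb{Z}^2$.

Conjugation by $t$ makes $A$ a module over $\mathbb{F}_2[t,t^{-1}]$. On $A_0$ the homomorphisms $x\mapsto sxs^{-1}$ and $x\mapsto x\cdot txt^{-1}$ agree on the generators $a_i$, hence everywhere, and conjugating by $s^{-k}$ extends the identity $sxs^{-1}=x\cdot txt^{-1}$ to all of $A$. So $s$ acts as $1+t$. In particular $1+t$ acts invertibly, $A$ is an $R$-module, and it is generated by $a$, since $s^{-k}a_is^k=(1+t)^{-k}t^i\cdot a$. This gives a surjection $R\to A$, $1\mapsto a$.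

The elements $(1,1)$, $(0,s)$, $(0,t)$ of $H$ satisfy the four relations: the last one reads $1+t=1+t$ in $R$. The resulting homomorphism $\widehat H\to H$ restricts to an $R$-linear map $A\to R$ with $a\mapsto1$. The composite $R\to A\to R$ is $R$-linear and fixes $1$, so it is the identity. Hence $R\to A$ is injective as well, and $A\to R$ is an isomorphism. Since $\widehat H\to H$ also induces an isomorphism of the quotients $\mathbb{Z}^2$, it is an isomorphism.
\end{proof}

\subsection{The cocycles}

Evaluation at $\alpha$ turns the action of $t$ and $s$ into multiplication by $\alpha$ and $1+\alpha$. A product of evaluations at three points $\alpha_1,\alpha_2,\alpha_3$ is therefore invariant under $\mathbb{Z}^2$ if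
\begin{equation}\label{eq:triple}
\alpha_1\alpha_2\alpha_3=1,\qquad(1+\alpha_1)(1+\alpha_2)(1+\alpha_3)=1 .
\end{equation}
These are two equations in three unknowns, and they have a one-parameter family of solutions. Let $\mu(x)=1/(1+x)$. In characteristic $2$ we have $\mu^2(x)=(1+x)/x$ and $\mu^3(x)=x$; the map $\mu$ permutes $0,1,\infty$ cyclically, and its fixed points are the roots of $x^2+x+1$, which lie in $\mathbb{F}_4$. For $\alpha\in\overline{\mathbb{F}}_2\setminus\mathbb{F}_4$ let $K=\mathbb{F}_2(\alpha)$, a finite field, and
\[
\alpha_1=\alpha,\qquad\alpha_2=\mu(\alpha)=\frac1{1+\alpha},\qquad\alpha_3=\mu^2(\alpha)=\frac{1+\alpha}{\alpha}.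
\]
These lie in $K\setminus\{0,1\}$, and they are distinct, because an orbit of a map of order $3$ has one or three points. Their product is $1$, and $1+\alpha_i=1/\alpha_{i+1}$ with indices modulo $3$, so \eqref{eq:triple} holds.

Let $\chi_i:\mathbb{Z}^2\to K^*$ be the character with $\chi_i(t)=\alpha_i$ and $\chi_i(s)=1+\alpha_i$, so that $(g\cdot f)(\alpha_i)=\chi_i(g)f(\alpha_i)$ and $\chi_1\chi_2\chi_3=1$. Let $(K^*)^3$ act on $K^3$ coordinatewise. Then
\[
q:H\to K^3\rtimes(K^*)^3,\qquad(f,g)\mapsto\big((f(\alpha_i))_i,(\chi_i(g))_i\big)
\]
is a homomorphism; let $Q$ be its finite image. Let $\beta_i:Q\to K$ and $\chi_i:Q\to K^*$ be the $i$-th coordinates of the two components. Then $\beta_i(xx')=\beta_i(x)+\chi_i(x)\beta_i(x')$, and $\chi_1\chi_2\chi_3=1$ on $Q$. For an $\mathbb{F}_2$-linear map $\ell:K\to\mathbb{F}_2$ put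
\[
\kappa_{\alpha,\ell}(x_0,x_1,x_2,x_3)=\ell\Big(\prod_{i=1}^3\big(\beta_i(x_i)-\beta_i(x_{i-1})\big)\Big).
\]

\begin{lemma}\label{lem:kappa}
$\kappa_{\alpha,\ell}$ is a homogeneous $3$-cocycle on $Q$.
\end{lemma}

\begin{proof}
Translating all $x_j$ by $x\in Q$ multiplies the $i$-th factor by $\chi_i(x)$, hence the product by $1$. For the cocycle condition let $e^i_j=\beta_i(x_j)-\beta_i(x_{j-1})$ for $1\le j\le4$. Omitting $x_0,\dots,x_4$ in turn gives the values of $\ell$ on
\[
e^1_2e^2_3e^3_4,\qquad(e^1_1+e^1_2)e^2_3e^3_4,\qquad e^1_1(e^2_2+e^2_3)e^3_4,\qquad e^1_1e^2_2(e^3_3+e^3_4),\qquad e^1_1e^2_2e^3_3 .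
\]
Each of the monomials $e^1_2e^2_3e^3_4$, $e^1_1e^2_3e^3_4$, $e^1_1e^2_2e^3_4$, $e^1_1e^2_2e^3_3$ occurs twice, so the sum is $0$.
\end{proof}

\subsection{The cycles}

Three commuting elements give a $3$-cycle, the algebraic form of the decomposition of a $3$-torus into six tetrahedra. Regard $R$ as a subgroup of $H$, written additively, so that $0$ is the identity. For $f_1,f_2,f_3\in R$ let
\[
z(f_1,f_2,f_3)=\sum_\rho\big(0,\ f_{\rho(1)},\ f_{\rho(1)}+f_{\rho(2)},\ f_{\rho(1)}+f_{\rho(2)}+f_{\rho(3)}\big)\in P_3(H),
\]
where $\rho$ runs over the permutations of $\{1,2,3\}$.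

\begin{lemma}\label{lem:z}
$z=z(f_1,f_2,f_3)$ is a cycle modulo $H$, and $\kappa_{\alpha,\ell}(qz)=\ell\big(\det(f_j(\alpha_i))_{i,j}\big)$.
\end{lemma}

\begin{proof}
For $f,f'\in R$ let $[f|f']$ be the class of $(0,f,f+f')$ in the coinvariants. Since $(f,f+f',f+f'+f'')$ is a translate of $(0,f',f'+f'')$, the boundary of $(0,f,f+f',f+f'+f'')$ has the class
\[
[f'|f'']+[f+f'|f'']+[f|f'+f'']+[f|f'] .
\]
Sum over the six permutations. The terms $[f_{\rho(1)}+f_{\rho(2)}|f_{\rho(3)}]$ cancel in pairs under exchanging $\rho(1)$ and $\rho(2)$, and the terms $[f_{\rho(1)}|f_{\rho(2)}+f_{\rho(3)}]$ under exchanging $\rho(2)$ and $\rho(3)$. The terms $[f_{\rho(2)}|f_{\rho(3)}]$ run once through all $[f_i|f_j]$ with $i\ne j$, and so do the terms $[f_{\rho(1)}|f_{\rho(2)}]$; the two families cancel. For the value, $\beta_i(q(f))=f(\alpha_i)$ is additive in $f\in R$, so the $i$-th factor for the summand $\rho$ is $f_{\rho(i)}(\alpha_i)$, and $\sum_\rho\prod_if_{\rho(i)}(\alpha_i)$ is the determinant in characteristic $2$.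
\end{proof}

For $m\in\mathbb{Z}$ let $z_m=z(1,t^m,t)$ and $\zeta_m=\Theta\partial z_m$. The $2$-cycles $\zeta_m$ of $Y$ do not depend on $\alpha$ or $\ell$. Let $w_{\alpha,\ell}$ be the admissible cochain attached to $\kappa_{\alpha,\ell}$. Expanding the determinant along the middle column and using Lemma~\ref{lem:pair}, we get
\begin{equation}\label{eq:Delta}
\langle w_{\alpha,\ell},\zeta_m\rangle=\ell(\Delta_\alpha(m)),\qquad\Delta_\alpha(m)=\sum_{i=1}^3(\alpha_j+\alpha_l)\,\alpha_i^m\quad(\{i,j,l\}=\{1,2,3\}).
\end{equation}

\begin{example}
Let $K=\mathbb{F}_8$ and $\alpha^3=\alpha+1$. Then $\alpha_2=\alpha^{-3}=\alpha^4$ and $\alpha_3=\alpha^2$, and $\alpha+\alpha^2+\alpha^4=0$. So $\alpha_j+\alpha_l=\alpha_i$ and $\Delta_\alpha(m)=\operatorname{Tr}(\alpha^{m+1})\in\mathbb{F}_2$, where $\operatorname{Tr}(x)=x+x^2+x^4$. As $\operatorname{Tr}(1)=1$ and $\operatorname{Tr}(\alpha)=\operatorname{Tr}(\alpha^2)=0$, the trace reads off the constant term of $\alpha,\ \alpha^2,\ \alpha+1,\ \alpha^2+\alpha,\ \alpha^2+\alpha+1,\ \alpha^2+1,\ 1$. For $\ell(1)=1$ the values on $\zeta_0,\dots,\zeta_6$ are $0,0,1,0,1,1,1$, repeated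 with period $7$. So $[w_{\alpha,\ell}]\ne0$, and the class remembers the order of $\alpha$ through its period.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:W}]
The group $H$ is finitely presented by Lemma~\ref{lem:fp}. A class $[w]\in\mathcal{W}$ determines the function $m\mapsto\langle w,\zeta_m\rangle$ on $\mathbb{Z}$. Suppose that $\mathcal{W}$ is finite. By \eqref{eq:Delta}, only finitely many functions $m\mapsto\ell(\Delta_\alpha(m))$ occur as $\alpha$ and $\ell$ vary. Each has the period $|K|-1$, so there is a common period $M\ge1$. Fix $\alpha$. Linear forms separate the points of $K$, so $\Delta_\alpha(m+M)=\Delta_\alpha(m)$, that is,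
\[
\sum_{i=1}^3(\alpha_i^M-1)(\alpha_j+\alpha_l)\,\alpha_i^m=0\quad\text{for all }m .
\]
The matrix $(\alpha_i^m)$ with $m=0,1,2$ is a Vandermonde matrix of distinct elements, hence invertible, so $(\alpha_i^M-1)(\alpha_j+\alpha_l)=0$ for each $i$. As $\alpha_j\ne\alpha_l$, we get $\alpha^M=1$. This holds for every $\alpha$ in the infinite set $\overline{\mathbb{F}}_2\setminus\mathbb{F}_4$, while $x^M-1$ has at most $M$ roots, a contradiction.
\end{proof}

\section{Boundedly many short elements: proof of Theorem~\ref{thm:B}}\label{sec:B}

The maps $\psi_i$ compare $X_i$ with $X$ only on a ball, while a null-homotopy in $X_i$ may leave that ball. The plan is to extend $\psi_i$ to a map $\varphi_i$ on all of $X_i$ that almost preserves small distances, to pull the universal cover of $X$ back along $\varphi_i$ to a covering of $X_i$, and to use that this covering is trivial. The extension is made by translating with group elements, so we first need one group that acts on all $X_i$ and on $X$.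

Pass to a subsequence along which $\#\{g\in G_i:d(gp_i,p_i)\le2C+\varepsilon\}$ is bounded, and let $\psi_i,r_i,\varepsilon_i$ be as in \eqref{eq:GH}. For $x_i\in X_i$ and $x\in X$ write $x_i\to x$ if $\psi_i(x_i)$ is defined for large $i$ and tends to $x$. Three facts follow from the definition. Every $x\in X$ is the limit of some sequence. If $x_i\to x$ and $x_i'\to x'$, then $d(x_i,x_i')\to d(x,x')$; in particular $d(x_i,p_i)$ is bounded. If $d(x_i,p_i)$ is bounded, then $x_i\to x$ along a subsequence for some $x$, because $X$ is proper. Applied to midpoints of geodesics from $x_i$ to $x_i'$, the last two facts give a midpoint for any two points of $X$, and a complete space with midpoints is geodesic. So $X$ and all $X_i$ have path connected balls.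

\medskip\noindent\textbf{Step 1: one group for all $i$.}
This is the only step that uses the boundedness hypothesis. We apply Macbeath's theorem \cite[Thm.~I.8.10]{BH}: let a group $G$ act by homeomorphisms on a simply connected, path connected space $Z$, let $U\subset Z$ be open and path connected with $GU=Z$, and let $T=\{g\in G:gU\cap U\ne\emptyset\}$. Then $G$ is presented by the generators $T$ and the relations $s_1s_2=s_3$ for all $s_1,s_2,s_3\in T$ with $U\cap s_1U\cap s_3U\ne\emptyset$ and $s_1s_2=s_3$ in $G$.

Take $U_i=B(p_i,C+\varepsilon/2)$. Then $G_iU_i=X_i$ since $\operatorname{diam}(X_i/G_i)\le C$, and the elements of $T_i=\{g\in G_i:gU_i\cap U_i\ne\emptyset\}$ move $p_i$ by less than $2C+\varepsilon$. So $|T_i|$ is bounded. After passing to a subsequence, $|T_i|$ is constant; fix bijections from a finite set $T$ to the $T_i$. The relations then correspond to a subset of $T^3$, for which there are finitely many possibilities, so after passing to a further subsequence it is constant. We obtain one group $\Gamma$, generated by $T$, acting on each $X_i$ through an isomorphism $\Gamma\to G_i$ that maps $T$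 onto $T_i$. With $|\gamma|$ the word length with respect to $T$,
\begin{equation}\label{eq:upper}
d(\gamma p_i,p_i)\le(2C+\varepsilon)|\gamma|\quad\text{for all }i .
\end{equation}
Conversely, let $F_r=\{\gamma\in\Gamma:|\gamma|\le4r/\varepsilon+1\}$, a finite set independent of $i$. We claim that
\begin{equation}\label{eq:lower}
d(\gamma p_i,p_i)\le r\ \text{ for some }i\quad\Longrightarrow\quad\gamma\in F_r .
\end{equation}
Subdivide a geodesic from $p_i$ to $\gamma p_i$ by points $y_0,\dots,y_m$ with steps at most $\varepsilon/4$ and $m\le4r/\varepsilon+1$. Choose $\gamma_j$ with $d(y_j,\gamma_jp_i)<C+\varepsilon/4$, taking $\gamma_0=1$ and $\gamma_m=\gamma$. Then $y_{j+1}\in\gamma_jU_i\cap\gamma_{j+1}U_i$, so $\gamma_j^{-1}\gamma_{j+1}\in T$, and $\gamma$ is a product of $m$ elements of $T$.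

\medskip\noindent\textbf{Step 2: the limit action.}
Let $S\subset X$ be countable and dense, and choose $x_i\to x$ for each $x\in S$. For $\gamma\in\Gamma$, the numbers $d(\gamma x_i,p_i)$ are bounded by \eqref{eq:upper}. As $\Gamma\times S$ is countable, a diagonal argument gives a subsequence along which $\gamma x_i$ converges for all $(\gamma,x)$; call the limit $\gamma x$. Since $d(\gamma x_i,\gamma x_i')=d(x_i,x_i')$, the map $\gamma:S\to X$ preserves distances, and it extends to a distance-preserving map $\gamma:X\to X$. For every $x\in X$ and every sequence,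
\begin{equation}\label{eq:equi}
x_i\to x\quad\Longrightarrow\quad\gamma x_i\to\gamma x .
\end{equation}
Indeed, let $x'\in S$ with its chosen sequence $x_i'$. Then $d(\gamma x_i,\gamma x_i')=d(x_i,x'_i)\to d(x,x')$ and $\gamma x_i'\to\gamma x'$, so $\limsup d(\psi_i(\gamma x_i),\gamma x)\le2d(x,x')$, which can be made arbitrarily small. The same argument applies along any subsequence. Applying \eqref{eq:equi} twice gives $(\gamma\gamma')x=\gamma(\gamma'x)$, and $1x=x$, so $\Gamma$ acts on $X$ by isometries. Moreover, for each $\gamma$ and $r$,
\begin{equation}\label{eq:unif}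
\sup_{x\in\bar B(p_i,r)}d\big(\psi_i(\gamma x),\gamma\psi_i(x)\big)\to0 .
\end{equation}
Otherwise there are $x_i\in\bar B(p_i,r)$ with $x_i\to x$ along a subsequence on which $d(\psi_i(\gamma x_i),\gamma\psi_i(x_i))$ is bounded below, although both points tend to $\gamma x$.

Every $x\in X$ is within $C$ of $\Gamma p$. To see this, take $x_i\to x$ and $\gamma_i$ with $d(x_i,\gamma_ip_i)\le C+1/i$. By \eqref{eq:lower} the $\gamma_i$ lie in a finite set, so some value $\gamma$ occurs infinitely often, and $d(x,\gamma p)=\lim d(x_i,\gamma p_i)\le C$.

\medskip\noindent\textbf{Step 3: a uniform scale in the universal cover of $X$.}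
Here semi-local simple connectivity enters. Every $x\in X$ has a ball $B(x,\varrho_x)$ in which loops based at $x$ are null-homotopic in $X$; as the ball is path connected, the same holds for all loops in it. Cover the compact set $\bar B(p,C)$ by finitely many balls $B(x,\varrho_x/2)$ and choose $\delta\in(0,1/8)$ with $8\delta$ at most the smallest of these $\varrho_x/2$. Then every loop in a ball $B(x,8\delta)$ is null-homotopic in $X$, first for $x\in\bar B(p,C)$ and then, by Step~2, for all $x\in X$.

Let $\operatorname{pr}:\tilde X\to X$ be the universal cover, and let $\tilde d(z,z')\in[0,\infty]$ be the infimum of the lengths of $\operatorname{pr}\circ\beta$ over paths $\beta$ from $z$ to $z'$. It is symmetric, satisfies the triangle inequality, and $d(\operatorname{pr}z,\operatorname{pr}z')\le\tilde d(z,z')$.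
\begin{enumerate}
\item[(P1)] If $\operatorname{pr}z=\operatorname{pr}z'$ and $\tilde d(z,z')<8\delta$, then $z=z'$. Indeed, $z$ and $z'$ are joined by a path whose projection is a loop of length less than $8\delta$. This loop lies in $B(\operatorname{pr}z,8\delta)$, so it is null-homotopic and its lift is closed.
\item[(P2)] If $\operatorname{pr}z=x$ and $x'\in X$, there is $z'$ over $x'$ with $\tilde d(z,z')=d(x,x')$: lift a geodesic from $x$ to $x'$.
\end{enumerate}

\medskip\noindent\textbf{Step 4: globally defined coarse maps.}
Let $i$ be so large that $r_i>C+2$. For each $x\in X_i$ choose $\gamma_x\in\Gamma$ with $d(x,\gamma_xp_i)\le C+1$, with $\gamma_{p_i}=1$, and put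
\[
\varphi_i(x)=\gamma_x\,\psi_i(\gamma_x^{-1}x),
\]
so $\varphi_i(p_i)=p$. Let $d(x,x')\le1$, and put $u=\gamma_x^{-1}x$, $u'=\gamma_{x'}^{-1}x'$, $\gamma=\gamma_x^{-1}\gamma_{x'}$. Then $u,u'\in\bar B(p_i,C+1)$, and $\gamma\in F_{2C+3}$ because $d(\gamma_xp_i,\gamma_{x'}p_i)\le2C+3$. We have $d(\varphi_i(x),\varphi_i(x'))=d(\psi_i(u),\gamma\psi_i(u'))$ and $d(u,\gamma u')=d(x,x')$. Comparing both with $d(\psi_i(u),\psi_i(\gamma u'))$ gives
\begin{equation}\label{eq:local}
|d(\varphi_i(x),\varphi_i(x'))-d(x,x')|\le\eta_i:=\varepsilon_i+\max_{\gamma\in F_{2C+3}}\ \sup_{u'\in\bar B(p_i,C+1)}d(\psi_i(\gamma u'),\gamma\psi_i(u')),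
\end{equation}
and $\eta_i\to0$ by \eqref{eq:unif}, since $F_{2C+3}$ is finite. The bound holds wherever in $X_i$ the points $x,x'$ lie. Also, for $x\in B(p_i,r)$ we have $\gamma_x\in F_{r+C+1}$, $\varphi_i(x)=\gamma_x\psi_i(u)$ and $\psi_i(x)=\psi_i(\gamma_xu)$, so $d(\varphi_i,\psi_i)\to0$ uniformly on $B(p_i,r)$ by \eqref{eq:unif}. Hence $x_i\to x$ implies $\varphi_i(x_i)\to x$.

\medskip\noindent\textbf{Step 5: pulling back the cover.}
The map $\varphi_i$ is not continuous, so the pullback has to be given a topology by hand; (P1) and (P2) identify the fibers over nearby points. Let $\eta_i<\delta$ and write $\mathcal{F}_x=\operatorname{pr}^{-1}(\varphi_i(x))$. If $d(x,x')<\delta$, then $d(\varphi_i(x),\varphi_i(x'))<2\delta$ by \eqref{eq:local}. For $z\in\mathcal{F}_x$ there is a point $\tau_{xx'}(z)\in\mathcal{F}_{x'}$ with $\tilde d(z,\tau_{xx'}(z))<2\delta$ by (P2), and it is unique by (P1). By uniqueness $\tau_{xx}=\mathrm{id}$ and $\tau_{x'x}=\tau_{xx'}^{-1}$. If $x,x',x''$ are pairwise at distance less than $\delta$, then $\tau_{x'x''}\tau_{xx'}=\tau_{xx''}$, since the two images of $z$ lie in $\mathcal{F}_{x''}$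 at distance less than $6\delta$.

Let $E_i=\{(x,z):x\in X_i,\ z\in\mathcal{F}_x\}$, with the charts
\[
B(x,\delta/2)\times\mathcal{F}_x\to E_i,\qquad(x',z)\mapsto(x',\tau_{xx'}(z)),
\]
where $\mathcal{F}_x$ is discrete. Each chart is a bijection onto the part of $E_i$ over $B(x,\delta/2)$. If $x'\in B(x,\delta/2)\cap B(x_1,\delta/2)$, then $x,x_1,x'$ are pairwise at distance less than $\delta$, so the transition map is $(x',z)\mapsto(x',\tau_{xx_1}(z))$, a homeomorphism. Thus the charts define a topology that makes $E_i\to X_i$ a covering map. Since $X_i$ is simply connected and locally path connected, the identity of $X_i$ lifts to a continuous section $x\mapsto(x,\tilde\varphi_i(x))$. In the chart centered at $x$ its second coordinate is a continuous map from a connected ball to a discrete set, hence constant, equal to $\tilde\varphi_i(x)$. So $\tilde\varphi_i(x')=\tau_{xx'}(\tilde\varphi_i(x))$, and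
\begin{equation}\label{eq:lift}
d(x,x')<\delta/2\quad\Longrightarrow\quad\tilde d(\tilde\varphi_i(x),\tilde\varphi_i(x'))<2\delta .
\end{equation}

\medskip\noindent\textbf{Step 6: loops lift to loops.}
Let $\omega:[0,1]\to X$ be a loop at $p$. Choose $0=t_0<\dots<t_m=1$ with $\omega([t_j,t_{j+1}])\subset B(\omega(t_j),\delta/2)$, and for each $j$ a sequence in $X_i$ converging to $\omega(t_j)$, equal to $p_i$ for $j=0$ and $j=m$. By Step~4, for a large fixed $i$ the resulting points $x_0,\dots,x_m\in X_i$ satisfy
\[
x_0=x_m=p_i,\qquad d(x_j,x_{j+1})<\delta/2,\qquad d(\varphi_i(x_j),\omega(t_j))<\delta .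
\]
Let $z_j=\tilde\varphi_i(x_j)$, so $z_0=z_m$ lies over $p$, and let $\tilde\omega$ be the lift of $\omega$ with $\tilde\omega(0)=z_0$. We show by induction that $\tilde d(\tilde\omega(t_j),z_j)<\delta$ for all $j$. This holds for $j=0$; assume it for $j$. A geodesic from $\omega(t_j)$ to $\omega(t_{j+1})$ and the path $\omega|_{[t_j,t_{j+1}]}$ form a loop in $B(\omega(t_j),8\delta)$, which is null-homotopic. So the lift of the geodesic starting at $\tilde\omega(t_j)$ ends at $\tilde\omega(t_{j+1})$, and $\tilde d(\tilde\omega(t_j),\tilde\omega(t_{j+1}))<\delta/2$. With \eqref{eq:lift},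
\[
\tilde d(\tilde\omega(t_{j+1}),z_{j+1})<\delta/2+\delta+2\delta<4\delta .
\]
By (P2) some point $z'$ over $\varphi_i(x_{j+1})$ has $\tilde d(\tilde\omega(t_{j+1}),z')<\delta$. Then $\tilde d(z',z_{j+1})<5\delta$, so $z'=z_{j+1}$ by (P1), which completes the induction.

For $j=m$, the points $\tilde\omega(1)$ and $z_m=\tilde\omega(0)$ lie over $p$ at distance less than $\delta$, so they are equal by (P1). Thus $\tilde\omega$ is a loop in the simply connected space $\tilde X$, and $\omega$ is null-homotopic. Hence $X$ is simply connected. The last sentence of Theorem~\ref{thm:B} is the contrapositive. \hfill$\square$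

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, \emph{Metric Spaces of Non-positive Curvature}.

\bibitem{Zamora}
Sergio Zamora, \emph{Limits of almost homogeneous spaces and their fundamental groups}, arXiv:2007.01985 (2020).

\end{thebibliography}
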